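\title{Increasing Hamiltonian paths in a randomly ordered complete graph: the log-normal limit law}

\begin{abstract}
Order the edges of the complete graph $K_n$ uniformly at random, and let $X_n$ be the number of Hamiltonian paths whose edges appear in increasing order. We prove the conjecture that $X_n/n$ converges in distribution to $e^{N-1/2}$, where $N$ is a standard normal variable. The ratio $X_n/n$ is the likelihood ratio between the uniform ordering and an ordering with a planted increasing Hamiltonian path. We construct centered weighted counts of short increasing paths that are asymptotically normal under both measures and whose total variance is arbitrarily close to $1$. The known first and second moments of the subsequential limits of $X_n/n$ then force $X_n/n$ to be close to an exponential of these counts. We also identify $\log(X_n/n)$ up to $o(1)$ in probability, and we show that the two measures are mutually contiguous, with total variation distance tending to $2\Phi(\frac12)-1$.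
\end{abstract}

\section{Introduction}

An \emph{ordering} of $K_n$ is a bijection from $E(K_n)$ to $\{1,\dots,\binom n2\}$; the value at an edge is its \emph{rank}. A directed path is \emph{increasing} if the ranks of its edges increase along it, and an undirected path is increasing if one of its two directions is. Choose the ordering uniformly at random and let $X_n$ be the number of increasing Hamiltonian paths, each counted once as an undirected subgraph. For $n\ge3$ a Hamiltonian path has at least two edges, so at most one of its directions is increasing, and $X_n$ is also the number of increasing directed Hamiltonian paths. There are $n!$ of these paths and each is increasing with probability $1/(n-1)!$, so $\mathbb E X_n=n$. We study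
\[
W_n=X_n/n ,
\]
a nonnegative random variable with mean $1$.

For $n=3$ every path with two edges is increasing in one direction, and $X_3=3$. For $n=4$ the count already fluctuates. The two end edges of a Hamiltonian path of $K_4$ form one of the three perfect matchings, and each of the four other edges is the middle edge of exactly one path with these end edges. That path is increasing when the rank of its middle edge lies between the ranks of its end edges. So if the three matchings carry the pairs of ranks $\{i,j\}$, then $X_4=\sum(|i-j|-1)$; this is $0$ for the pairs $\{1,2\},\{3,4\},\{5,6\}$ and $6$ for the pairs $\{1,4\},\{2,5\},\{3,6\}$.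

Since $X_n$ is a sum of very many indicators of unlikely events, one might first guess that these fluctuations die out and $W_n\to1$. They do not. Write $\log\mathcal N(\mu,\sigma)$ for the law of $e^Z$, where $Z$ is normal with mean $\mu$ and standard deviation $\sigma$; its $k$th moment is $e^{k\mu+k^2\sigma^2/2}$. The following result is known; it accompanies the conjecture below in \cite{Martinsson}, and we use it without proof.

\begin{theorem}\label{thm:known}
Let $F$ be the cumulative distribution function of the limit of any weakly convergent subsequence of $(W_n)$. Then: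
\begin{enumerate}
\item[(i)] $\int_0^\infty x^k\,dF(x)=e^{k(k-1)/2}$ for every integer $k$, positive or not; that is, $F$ has the same moments as $\log\mathcal N(-\frac12,1)$;
\item[(ii)] $F(e^t)=\int_{-\infty}^te^{-(s+\frac12)^2/2}\,d\nu(s)$ for some positive measure $\nu$ on $\mathbb R$ that is invariant under integer translations.
\end{enumerate}
\end{theorem}

This does not identify $F$. Let $\nu$ be any positive measure invariant under integer translations with $\int e^{-(s+\frac12)^2/2}\,d\nu(s)=1$, and define $F$ by (ii). The identity $ks-\frac12(s+\frac12)^2=\frac12k(k-1)-\frac12(s-k+\frac12)^2$ and the substitution $s\mapsto s+k$ show that $F$ has the moments in (i). The choice $d\nu=(2\pi)^{-1/2}ds$ gives $\log\mathcal N(-\frac12,1)$, while a multiple of counting measure on $\mathbb Z$ gives a law concentrated on $\{e^j:j\in\mathbb Z\}$. The conjecture posed in \cite{Martinsson} is that the log-normal law is the true limit, and our main result is that the conjecture holds.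

\begin{theorem}\label{thm:main}
As $n\to\infty$, $X_n/n$ converges in distribution to $\log\mathcal N(-\frac12,1)$.
\end{theorem}

Throughout, $N$ is a standard normal variable, $\Phi$ is its distribution function, $\mathcal N(\mu,v)$ is the normal law with mean $\mu$ and variance $v$, and $(x)_k=x(x-1)\cdots(x-k+1)$. Let $P_n$ be the uniform measure on orderings, and let $Q_n$ be the \emph{planted measure}: choose a uniformly random directed Hamiltonian path and condition a uniform ordering on this path being increasing. The sequences $(P_n)$ and $(Q_n)$ are \emph{mutually contiguous} if, for all sequences of events $B_n$, we have $P_n(B_n)\to0$ if and only if $Q_n(B_n)\to0$. The total variation distance is $d_{TV}(P_n,Q_n)=\max_B|P_n(B)-Q_n(B)|$.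

\begin{theorem}\label{thm:cons}
As $n\to\infty$:
\begin{enumerate}
\item[(a)] $\sup_{x>0}|P_n(X_n\le xn)-\Phi(\log x+\frac12)|\to0$, and in particular $P_n(X_n\ge1)\to1$;
\item[(b)] $(P_n)$ and $(Q_n)$ are mutually contiguous, and $d_{TV}(P_n,Q_n)\to2\Phi(\frac12)-1$.
\end{enumerate}
\end{theorem}

The planted measure is also what explains the log-normal law. The density $dQ_n/dP_n$ equals $W_n$, and the density of $\mathcal N(1,1)$ with respect to $\mathcal N(0,1)$, evaluated at $N$, is $e^{N-1/2}$. So Theorem~\ref{thm:main} says that telling $Q_n$ from $P_n$ is asymptotically as hard as telling $\mathcal N(1,1)$ from $\mathcal N(0,1)$. The proof finds the statistic of the ordering that plays the role of $N$, and Theorem~\ref{thm:log} in Section~\ref{sec:stat} makes this role precise.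

Section~\ref{sec:plant} sets up the likelihood ratio and the strategy. Section~\ref{sec:two} works out paths with two edges, which account for half of the variance. Section~\ref{sec:stat} defines the statistics for all lengths, Sections~\ref{sec:clt} and~\ref{sec:planted} find their limit laws under the two measures, and Section~\ref{sec:final} deduces the theorems. Theorem~\ref{thm:known} enters only in Section~\ref{sec:final}, and only through $\int x\,dF=1$ and $\int x^2\,dF=e$.

\section{The ratio $X_n/n$ as a likelihood ratio}\label{sec:plant}

We replace ranks by continuous labels. Let $t_e$, $e\in E(K_n)$, be independent and uniform on $[0,1)$, with probability $\mathbb P$ and expectation $\mathbb E$. Almost surely the labels are distinct, and ranking them gives a uniformly random ordering. Let the vertices be $1,\dots,n$, let $H_0$ be the directed path $(1,2,\dots,n)$ with edges $f_i=\{i,i+1\}$, and put $H=\{f_1,\dots,f_{n-1}\}$. Let $\mathbb P^*$, with expectation $\mathbb E^*$, be $\mathbb P$ conditioned on $t_{f_1}<\dots<t_{f_{n-1}}$. The conditioning involves only the labels of $H$. Hence under $\mathbb P^*$ the labels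 $t_{f_1}<\dots<t_{f_{n-1}}$ are the order statistics of $n-1$ independent uniform points, and the labels outside $H$ are still independent, uniform, and independent of the labels of $H$.

\begin{lemma}\label{lem:tilt}
Let $n\ge3$. Then $dQ_n/dP_n=W_n$. Moreover, if $G$ is a bounded measurable function of the labels that does not change when the vertices are permuted, then $\mathbb E[W_nG]=\mathbb E^*[G]$.
\end{lemma}

\begin{proof}
For a directed Hamiltonian path $\pi$ let $I_\pi$ be the event that $\pi$ is increasing. Then $X_n=\sum_\pi\mathbf 1_{I_\pi}$ and $\mathbb P(I_\pi)=1/(n-1)!$, so for bounded measurable $G$,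
\[
\mathbb E[W_nG]=\frac1n\sum_\pi\mathbb E[G\mathbf 1_{I_\pi}]=\frac1{n!}\sum_\pi\mathbb E[G\mid I_\pi].
\]
If $G$ is the indicator of a set $B$ of orderings, the right side is $Q_n(B)$ by definition. If $G$ is invariant, the vertex permutation that takes $\pi$ to $H_0$ preserves $\mathbb P$ and $G$ and takes $I_\pi$ to $I_{H_0}$, so each of the $n!$ terms equals $\mathbb E^*[G]$.
\end{proof}

To see how the lemma will be used, recall the Gaussian shift formula, which comes from dividing two normal densities: for $\xi\sim\mathcal N(0,v)$ with $v>0$, real $s$ and bounded measurable $g$,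
\begin{equation}\label{eq:shift}
\mathbb E\,g(\xi+s)=\mathbb E\big[g(\xi)\,e^{(s/v)\xi-s^2/(2v)}\big].
\end{equation}
Since $\mathbb E e^{\theta\xi}=e^{\theta^2v/2}$, the density in \eqref{eq:shift} has second moment $e^{s^2/v}$. Suppose that an invariant statistic $T$ is asymptotically $\mathcal N(0,v)$ under $\mathbb P$ and $\mathcal N(s,v)$ under $\mathbb P^*$. By Lemma~\ref{lem:tilt}, $\mathbb E[W_ng(T)]=\mathbb E^*g(T)$, and in a joint limit $(W,\xi)$ of $(W_n,T)$ this should read $\mathbb E[W\mid\xi]=e^{(s/v)\xi-s^2/(2v)}$. This conditional expectation is log-normal with second moment $e^{s^2/v}$, whereas $\mathbb EW^2=e$. If $s^2/v$ is close to $1$, then $W$ has almost no variance left over, and it must be close in $L^2$ to its conditional expectation. The task is therefore to find statistics with $s^2/v$ arbitrarily close to $1$.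

What $\mathbb P^*$ changes is the gaps between consecutive labels along $H_0$. Put $t_{f_0}=0$ and $g_i=t_{f_i}-t_{f_{i-1}}$ for $1\le i\le n-1$. After scaling by $n$, these gaps behave like independent exponential variables with mean $1$.

\begin{lemma}\label{lem:gaps}
Fix integers $K,k\ge1$ and a bounded measurable function $\psi$ on $[0,\infty)$ that vanishes outside $[0,K]$. Then $\mathbb E^*\prod_{j\in J}\psi(ng_j)$ has the same value for all $k$-element sets $J\subseteq\{1,\dots,n-1\}$, and this value tends to $\big(\int_0^\infty\psi(x)e^{-x}dx\big)^k$. Also, for $n>K$,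
\[
\mathbb P^*\big(g_j\ge1-K/n\text{ for some }j\big)\le n(K/n)^{n-1}.
\]
\end{lemma}

\begin{proof}
The vector $(t_{f_1},\dots,t_{f_{n-1}})$ has density $(n-1)!$ on the set of increasing sequences, and passing to differences is a linear map of determinant $1$. So $(g_1,\dots,g_{n-1})$ has density $(n-1)!$ on $\{y\ge0:\sum y_i\le1\}$. The set $\{y\in[0,\infty)^d:\sum y_i\le r\}$ has volume $r^d/d!$, so integrating out $n-1-k$ coordinates shows that any $k$ of the $g_i$ have joint density $(n-1)_k(1-\sum y_j)_+^{n-1-k}$. Hence any $k$ of the $ng_i$ have joint density $n^{-k}(n-1)_k(1-\sum x_j/n)_+^{n-1-k}$ on $[0,\infty)^k$. For $n>k+1$ this is at most $1$, and it converges pointwise to $e^{-\sum x_j}$. Bounded convergence on $[0,K]^k$ gives the first claim. The case $k=1$ gives $\mathbb P^*(g_j\ge y)=(1-y)^{n-1}$, and a union bound gives the second.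
\end{proof}

\section{Paths with two edges}\label{sec:two}

Under $\mathbb P$, two adjacent edges have labels within $O(1/n)$ of each other with probability $O(1/n)$. Under $\mathbb P^*$ there are $n-2$ extra pairs, the consecutive edges of $H_0$, for which this is typical. The simplest statistic that can see the planted path is thus a weighted count of two-edge paths with close labels.

To avoid boundary effects at $0$ and $1$ we regard labels as points of the circle $\mathbb R/\mathbb Z$. Write $\{y\}$ for the fractional part of $y$; if $t$ is uniform on $[0,1)$ and $s$ is fixed, then $\{t-s\}$ and $\{s-t\}$ are uniform on $[0,1)$. Let $K\ge1$ be an integer, let $n>2K$, and let $\psi$ be a bounded measurable function on $[0,\infty)$, not almost everywhere zero, that vanishes outside $[0,K]$ and has $\int\psi=0$. Put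
\[
T=\frac1n\sum_{(x,y,z)}\psi\big(n\{t_{yz}-t_{xy}\}\big),\qquad v=\int\psi^2,\qquad s=\int\psi(x)e^{-x}\,dx,
\]
where the sum is over the $(n)_3$ triples of distinct vertices. Three computations give the ratio $s^2/v$ of the previous section.

\emph{Mean under $\mathbb P$.} Integrating a summand over either of its two labels, with the other fixed, gives $\int_0^1\psi(ny)\,dy=\frac1n\int_0^n\psi=0$. So $\mathbb ET=0$. Without the condition $\int\psi=0$ the mean would be $(n)_3n^{-2}\int\psi$, of order $n$.

\emph{Second moment under $\mathbb P$.} Expand $T^2$ over pairs of directed two-edge paths $\gamma,\gamma'$. If $\gamma$ has an edge that is not in $\gamma'$, integrating over its label first gives $0$. Otherwise $\gamma'$ is $\gamma$ or its reversal. The reversal gives the product $\psi(n\{x\})\psi(n\{-x\})$, with $x$ the difference of the two labels; it vanishes for $x\ne0$, because $\{x\}+\{-x\}=1>2K/n$. For $\gamma'=\gamma$ the expectation is $\int_0^1\psi(ny)^2dy=v/n$. Hence $\mathbb ET^2=n^{-3}(n)_3\,v\to v$.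

\emph{Mean under $\mathbb P^*$.} A label outside $H$ is still uniform and independent of the others, so a path with an edge outside $H$ has mean $0$. The paths $(i,i+1,i+2)$ contribute $\frac1n\sum_{i=1}^{n-2}\mathbb E^*\psi(ng_{i+1})\to s$ by Lemma~\ref{lem:gaps}. The reversed path $(i+2,i+1,i)$ has weight $\psi(n(1-g_{i+1}))$, which vanishes unless $g_{i+1}\ge1-K/n$, so these paths contribute $o(1)$ by the same lemma. Hence $\mathbb E^*T\to s$.

Now we choose $\psi$ to maximize $s^2/v$. Let
\begin{equation}\label{eq:phi}
\varphi(x)=\varphi_K(x)=(e^{-x}-c_K)\mathbf 1_{[0,K]}(x),\qquad c_K=\frac{1-e^{-K}}K,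
\end{equation}
where $c_K$ is the average of $e^{-x}$ over $[0,K]$, so that $\int\varphi=0$. Since $\int\psi=0$, we have $s=\int\psi\varphi$, and the Cauchy--Schwarz inequality gives $s^2/v\le\int\varphi^2$, with equality for $\psi=\varphi$. For this choice $s$ and $v$ are equal, with common value
\begin{equation}\label{eq:a}
a=a_K=\int\varphi^2=\int_0^\infty\varphi(x)e^{-x}\,dx=\frac{1-e^{-2K}}2-\frac{(1-e^{-K})^2}K .
\end{equation}
Thus $0<a_K<\frac12$, and $a_K\to\frac12$ as $K\to\infty$.

These computations already show that the variance of $W_n$ does not tend to $0$. With $\psi=\varphi$, Lemma~\ref{lem:tilt} gives $\operatorname{Cov}(W_n,T)=\mathbb E^*T\to a$, while $\operatorname{Var}T\to a$; so $\liminf\operatorname{Var}W_n\ge a^2/a=a_K$ for every $K$, and hence $\liminf\operatorname{Var}W_n\ge\frac12$.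

They also show that these two-edge statistics are not enough, since they give $s^2/v<\frac12$. For a path with $\ell$ edges, take as weight the product of $\varphi$ over the $\ell-1$ consecutive gaps. The diagonal terms in the second moment then give $n^{-2}\cdot n^{\ell+1}\cdot(a/n)^{\ell-1}=a^{\ell-1}$, and the subpaths of $H_0$ shift the mean by $a^{\ell-1}$. We shall see that different lengths are asymptotically independent, so the contributions add, and $\frac12+\frac14+\frac18+\cdots=1$ is exactly the value that is needed.

\section{Weighted counts of short increasing paths}\label{sec:stat}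

For $\ell\ge2$ let $\Gamma_\ell$ be the set of sequences $\gamma=(v_0,\dots,v_\ell)$ of distinct vertices, viewed as directed paths with edges $e_i=v_{i-1}v_i$ and edge set $E(\gamma)$. The \emph{end edges} of $\gamma$ are $e_1$ and $e_\ell$. For integers $K\ge1$ and $m\ge2$, and $\varphi=\varphi_K$ as in \eqref{eq:phi}, put
\[
h(\gamma)=\prod_{i=1}^{\ell-1}\varphi\big(n\{t_{e_{i+1}}-t_{e_i}\}\big),\qquad
Z_\ell=Z^K_{n,\ell}=\frac1n\sum_{\gamma\in\Gamma_\ell}h(\gamma),\qquad
S_n^{K,m}=\sum_{\ell=2}^mZ^K_{n,\ell},
\]
and $\mathbf Z=(Z_2,\dots,Z_m)$. These statistics do not change when the vertices are permuted. Let $\boldsymbol\xi=(\xi_2,\dots,\xi_m)$ have independent coordinates $\xi_\ell\sim\mathcal N(0,a^{\ell-1})$ with $a=a_K$, and put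
\begin{equation}\label{eq:sigma}
\sigma^2=\sigma^2_{K,m}=\sum_{\ell=2}^ma^{\ell-1}=\frac{a(1-a^{m-1})}{1-a}.
\end{equation}
Since $a_K<\frac12$ and $a_K\to\frac12$, we have $\sigma^2_{K,m}<1$ and $\sigma^2_{K,K}\to1$ as $K\to\infty$. Let $Z'_\ell$ be the part of $Z_\ell$ that comes from paths with no edge in $H$, and $\mathbf Z'=(Z'_2,\dots,Z'_m)$. The two limit laws are as follows.

\begin{proposition}\label{prop:clt}
Fix $K\ge1$ and $m\ge2$. Under $\mathbb P$, both $\mathbf Z$ and $\mathbf Z'$ converge in distribution to $\boldsymbol\xi$.
\end{proposition}

\begin{proposition}\label{prop:planted}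
Fix $K\ge1$ and $m\ge2$. Under $\mathbb P^*$, $\mathbf Z$ converges in distribution to $(\xi_\ell+a^{\ell-1})_{2\le\ell\le m}$.
\end{proposition}

Letting $K$ and $m$ grow slowly, we shall also obtain a description of $\log W_n$ itself.

\begin{theorem}\label{thm:log}
There are integers $K_n\to\infty$ such that $\log(X_n/n)-\big(S_n^{K_n,K_n}-\frac12\big)\to0$ in probability. Moreover, for every fixed $m\ge2$,
\[
\big(\log(X_n/n),Z^{K_n}_{n,2},\dots,Z^{K_n}_{n,m}\big)\to\Big(\sum_{\ell\ge2}\zeta_\ell-\tfrac12,\ \zeta_2,\dots,\zeta_m\Big)
\]
in distribution, where the $\zeta_\ell\sim\mathcal N(0,2^{-(\ell-1)})$ are independent. Here $\log0$ may be assigned any value, since $\mathbb P(X_n=0)\to0$.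
\end{theorem}

In Sections~\ref{sec:clt} and~\ref{sec:planted}, $K$ and $m$ are fixed, $n>2K$, $n>m$, and all paths have between $2$ and $m$ edges. Since $e^{-x}$ and $c_K$ lie in $(0,1]$, we have $|\varphi|\le1$ and $|h|\le1$. The proofs rest on two properties of $h$, one from the centering of $\varphi$ and one from its bounded support.

\begin{itemize}
\item[\textbf{(C)}] \emph{Cancellation.} If $e$ is an end edge of $\gamma$, then integrating $h(\gamma)$ over $t_e\in[0,1)$, with all other labels fixed, gives $0$. Indeed $t_e$ occurs in one factor only, and that factor integrates to $\frac1n\int_0^n\varphi=0$.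
\item[\textbf{(L)}] \emph{Locality.} If $h(\gamma)\ne0$, then consecutive edges of $\gamma$ have labels at circular distance at most $K/n$, so any two labels of $\gamma$ are within circular distance $mK/n$.
\end{itemize}

For $\ell=2$ both edges are end edges, and this is why the computations of Section~\ref{sec:two} were exact. For $\ell\ge3$ the label of an interior edge occurs in two factors and there is no cancellation. The terms that (C) does not remove are bounded by counting: each vertex can be chosen in at most $n$ ways, by (L) each label beyond the first costs a factor $O(1/n)$, and a connected graph has at most one more vertex than it has edges.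

For this counting, the \emph{type} of a tuple of paths $\gamma_1,\dots,\gamma_k$ of given lengths is the partition of all positions in the $k$ vertex sequences according to which positions carry the same vertex. The number of types is bounded in terms of $k$ and $m$. The type determines the union of the paths up to isomorphism, and if the union has $V$ vertices, then there are at most $n^V$ tuples of that type.

\section{Asymptotic normality under the uniform measure}\label{sec:clt}

We prove Proposition~\ref{prop:clt} by the method of moments. Recall three standard facts. Random vectors converge in distribution if and only if all linear combinations of their coordinates do (the Cram\'er--Wold device). If all moments of real random variables converge to those of a normal variable, possibly degenerate, then the variables converge to it in distribution. Finally, for centered jointly Gaussian $\eta_1,\dots,\eta_k$, Wick's formula states that $\mathbb E\prod_i\eta_i=\sum\prod_{\{i,j\}}\mathbb E\eta_i\eta_j$, the sum being over all partitions of $\{1,\dots,k\}$ into pairs; it is empty when $k$ is odd.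

\begin{proof}[Proof of Proposition~\ref{prop:clt}]
We treat both vectors at once. Let $\widetilde\Gamma_\ell$ be either $\Gamma_\ell$ (for all $\ell$) or the set of paths in $\Gamma_\ell$ with no edge in $H$ (for all $\ell$), and let $\widetilde Z_\ell=\frac1n\sum_{\gamma\in\widetilde\Gamma_\ell}h(\gamma)$. We have $|\Gamma_\ell|=(n)_{\ell+1}$, and at most $\ell\cdot2n\cdot n^{\ell-1}$ paths use an edge of $H$ (choose its position, the edge with an orientation, and the other vertices). So in both cases
\begin{equation}\label{eq:count}
|\widetilde\Gamma_\ell|=n^{\ell+1}(1+O(1/n)).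
\end{equation}
Moments of a linear combination are linear combinations of mixed moments. By the three facts above it suffices to show, for all $k\ge1$ and $\ell_1,\dots,\ell_k\in\{2,\dots,m\}$, that
\begin{equation}\label{eq:wick}
\mathbb E\prod_{i=1}^k\widetilde Z_{\ell_i}=n^{-k}\sum_{\gamma_1,\dots,\gamma_k}\mathbb E\prod_{i=1}^kh(\gamma_i)\ \longrightarrow\ \sum_{\text{pairings}}\ \prod_{\{i,j\}}\mathbf 1_{\ell_i=\ell_j}\,a^{\ell_i-1},
\end{equation}
where $\gamma_i$ ranges over $\widetilde\Gamma_{\ell_i}$. Implied constants depend on $K$, $m$ and $k$.

\emph{Blocks.} Given a tuple, join $i$ and $j$ if $\gamma_i$ and $\gamma_j$ share an edge, and let $\pi$ be the partition of $\{1,\dots,k\}$ into connected components, called blocks. Paths in different blocks share no edge, so the expectation factorizes over the blocks. A singleton block $\{i\}$ gives the factor $\mathbb Eh(\gamma_i)=0$ by (C), so only partitions without singletons matter.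

Let $B\subseteq\{1,\dots,k\}$, and call a tuple $(\gamma_i)_{i\in B}$ \emph{linked} if the edge-sharing relation is connected on $B$. Let $U$ be the union of a linked tuple, with $V$ vertices and $\mathcal E$ edges. It is connected, so $V\le\mathcal E+1$, with equality exactly when $U$ is a tree. Fix an edge $e$ of $U$. Every edge of $U$ is reached from $e$ through a chain of at most $k$ paths, consecutive ones sharing an edge; so by (L), if $\prod_{i\in B}h(\gamma_i)\ne0$, then all labels of $U$ lie within $kmK/n$ of $t_e$. This event has probability at most $(2kmK/n)^{\mathcal E-1}$, and $|h|\le1$. Summing over the at most $n^V$ linked tuples of a given type,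
\begin{equation}\label{eq:block}
n^{-|B|}\sum\Big|\mathbb E\prod_{i\in B}h(\gamma_i)\Big|=O\big(n^{V-\mathcal E+1-|B|}\big)=O\big(n^{2-|B|}\big).
\end{equation}
For example, three copies of one two-edge path have $V=3$, $\mathcal E=2$, and contribute $n^{-3}|\widetilde\Gamma_2|\cdot\frac1n|\int\varphi^3|=O(1/n)$.

The contribution of the tuples with partition $\pi$ is at most, in absolute value, the product over the blocks $B$ of $\pi$ of the sums in \eqref{eq:block}, taken over all types; here we only drop the requirement that different blocks be edge-disjoint. A block of size $2$ gives $O(1)$ and a larger block gives $O(1/n)$. So partitions without singletons that have a block of size at least $3$ contribute $O(1/n)$, and only partitions into pairs remain. If $k$ is odd there are none and \eqref{eq:wick} holds with limit $0$. Let $k$ be even.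

\emph{Pairs.} Let $(\gamma_i,\gamma_j)$ be a linked pair. There are three cases.
\begin{enumerate}
\item[(1)] The union is not a tree. Then $V\le\mathcal E$, and by the first bound in \eqref{eq:block} the normalized sum over all such pairs is $O(1/n)$.
\item[(2)] The union is a tree and $\gamma_i\ne\gamma_j$. We claim that $\mathbb E[h(\gamma_i)h(\gamma_j)]=0$. If an end edge of one path is not in the other, integrate over its label first and use (C). Otherwise $\gamma_j$ contains both end edges, hence both endpoints, of $\gamma_i$. A connected subgraph of a tree that contains two vertices contains the unique path between them, so $E(\gamma_i)\subseteq E(\gamma_j)$, and the reverse inclusion holds by the same argument with $i$ and $j$ exchanged. Thus $\gamma_j$ is the reversal of $\gamma_i$, and $h(\gamma_i)h(\gamma_j)$ contains the factor $\varphi(n\{x\})\varphi(n\{-x\})$ with $x=t_{e_2}-t_{e_1}$. This vanishes for $x\ne0$, as $\{x\}+\{-x\}=1>2K/n$.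
\item[(3)] $\gamma_i=\gamma_j\in\widetilde\Gamma_\ell$. The differences $\{t_{e_{r+1}}-t_{e_r}\}$, $1\le r\le\ell-1$, are independent and uniform, since each involves a label that the earlier ones do not. So $\mathbb Eh(\gamma_i)^2=(a/n)^{\ell-1}$.
\end{enumerate}

Fix a partition $\pi$ into pairs. Tuples with a pair in case (2) contribute $0$. Tuples with a pair in case (1) contribute $O(1/n)$, since that pair gives $O(1/n)$ and the others give $O(1)$. In the remaining tuples every pair consists of two equal paths, which requires $\ell_i=\ell_j$ for each pair $\{i,j\}$. Such a tuple is a choice of $k/2$ pairwise edge-disjoint paths, one per pair, and its expectation is $\prod_{\{i,j\}}(a/n)^{\ell_i-1}$. By \eqref{eq:count} there are $\prod_{\{i,j\}}n^{\ell_i+1}\cdot(1+O(1/n))$ choices of $k/2$ paths. Those in which two paths share an edge have a repeated vertex, so by the count of types they form an $O(1/n)$ fraction. The contribution of $\pi$ is therefore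
\[
\prod_{\{i,j\}}\mathbf 1_{\ell_i=\ell_j}\,n^{-2}n^{\ell_i+1}(a/n)^{\ell_i-1}+O(1/n)=\prod_{\{i,j\}}\mathbf 1_{\ell_i=\ell_j}\,a^{\ell_i-1}+O(1/n),
\]
and summing over $\pi$ gives \eqref{eq:wick}.
\end{proof}

\section{The planted model}\label{sec:planted}

We prove Proposition~\ref{prop:planted}. Split the sum defining $Z_\ell$ as
\[
Z_\ell=Z^H_\ell+Z'_\ell+R_\ell ,
\]
according to whether all, none, or some but not all edges of $\gamma$ lie in $H$. The vector $\mathbf Z'$ depends only on the labels outside $H$, whose joint law is the same under $\mathbb P$ and $\mathbb P^*$; so $\mathbf Z'\to\boldsymbol\xi$ under $\mathbb P^*$ by Proposition~\ref{prop:clt}. By Slutsky's lemma (if $A_n\to A$ in distribution and $B_n\to b$ in probability, with $b$ constant, then $A_n+B_n\to A+b$ in distribution), the proposition follows from Lemmas~\ref{lem:inside} and~\ref{lem:mixed} below.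

\begin{lemma}\label{lem:inside}
Under $\mathbb P^*$, $Z^H_\ell\to a^{\ell-1}$ in probability for $2\le\ell\le m$.
\end{lemma}

\begin{proof}
The paths with all edges in $H$ are the subpaths of $H_0$ and their reversals. The forward path $(i,i+1,\dots,i+\ell)$ has edges $f_i,\dots,f_{i+\ell-1}$ and weight $\Pi_i=\prod_{j\in J_i}\varphi(ng_j)$, where $J_i=\{i+1,\dots,i+\ell-1\}$. The forward paths contribute $\Sigma=\frac1n\sum_{i=1}^{n-\ell}\Pi_i$. By Lemma~\ref{lem:gaps} and \eqref{eq:a}, $\mathbb E^*\Sigma\to a^{\ell-1}$. The sets $J_i$ and $J_{i'}$ are disjoint for all but at most $2\ell n$ pairs $(i,i')$; for disjoint sets $\mathbb E^*\Pi_i\Pi_{i'}$ has a common value that tends to $a^{2(\ell-1)}$, and $|\Pi_i\Pi_{i'}|\le1$ always. So $\mathbb E^*\Sigma^2\to a^{2(\ell-1)}$, and $\Sigma\to a^{\ell-1}$ in $L^2$. The factors of a reversed path are of the form $\varphi(n\{-g_j\})=\varphi(n(1-g_j))$. Hence all reversed paths have weight $0$ unless some $g_j\ge1-K/n$, which has probability tending to $0$ by Lemma~\ref{lem:gaps}.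
\end{proof}

Call a path \emph{mixed} if some but not all of its edges are in $H$, and let $M_\ell$ be the set of mixed paths in $\Gamma_\ell$. The difficulty with mixed paths is that the labels of $H$ are not independent under $\mathbb P^*$: edges that are close on $H_0$ have close labels, so (L) costs nothing for them, and (C) does not apply to an end edge in $H$. For instance, the path $(i,i+1,i+3,i+4)$ has both end edges in $H$, and given the labels of $H$ its weight has mean $\int_0^1\varphi(n\{t-t_{f_i}\})\varphi(n\{t_{f_{i+3}}-t\})\,dt$, which need not vanish. It is at most $K/n$ in absolute value, however, and few paths are of this kind: once the first edge is chosen, the last must have a nearby label. So we condition on the labels of $H$, and replace the probability cost of an $H$-edge by a bound on the number of $H$-edges with labels in a short arc.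

Put $D=2mK$ and $\lambda=\lceil\log n\rceil$, and let $A_n$ be the event that every closed arc of length $2D/n$ contains at most $\lambda$ labels of $H$.

\begin{lemma}\label{lem:arc}
$\mathbb P^*(A_n)\to1$.
\end{lemma}

\begin{proof}
The event $A_n$ depends only on the set of labels of $H$, which is a set of $n-1$ independent uniform points. Let $n>2D$. If an arc of length $2D/n$ contains $\lambda+1$ of the points, then the first of them is followed, within distance $2D/n$ in the positive direction, by $\lambda$ others. A union bound, together with $n\le e^\lambda$ and $\lambda!\ge(\lambda/e)^\lambda$, gives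
\[
\mathbb P^*(A_n^c)\le n\binom n\lambda\Big(\frac{2D}n\Big)^\lambda\le n\,\frac{(2D)^\lambda}{\lambda!}\le\Big(\frac{2De^2}\lambda\Big)^\lambda\to0.\qedhere
\]
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0)--(7.3,0);
\draw[gray,dotted,thick] (7.3,0)--(8.7,0);
\draw[gray] (8.7,0)--(11,0);
\draw[line width=2pt] (1,0)--(3,0);
\draw[line width=2pt] (5,0)--(6,0);
\draw[thick,dashed] (3,0) to[bend left=45] (10,0);
\draw[thick,dashed] (5,0) to[bend left=28] (10,0);
\foreach \x in {0,1,2,3,4,5,6,7,9,10,11} \fill (\x,0) circle (2pt);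
\node[below] at (1,-0.05) {$v_0$};
\node[below] at (2,-0.05) {$v_1$};
\node[below] at (3,-0.05) {$v_2$};
\node[below] at (10,-0.05) {$v_3$};
\node[below] at (5,-0.05) {$v_4$};
\node[below] at (6,-0.05) {$v_5$};
\end{tikzpicture}
\caption{A mixed path $(v_0,\dots,v_5)$. The planted Hamiltonian path is the horizontal line. The mixed path has $r=2$ runs of planted edges (thick), $q=2$ edges that are not planted (dashed), and $u=1$ free vertex $v_3$, which lies on none of its planted edges. Contracting the runs leaves a path with $r+u=3$ vertices and $q=2$ edges.}
\label{fig:mixed}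
\end{figure}

\begin{lemma}\label{lem:mixed}
Under $\mathbb P^*$, $R_\ell\to0$ in probability for $2\le\ell\le m$.
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the $\sigma$-field generated by the labels of $H$. Then $A_n\in\mathcal H$, and given $\mathcal H$ the labels outside $H$ are independent and uniform. We bound
\[
\mathbb E^*[R_\ell^2\mid\mathcal H]=n^{-2}\sum_{\gamma,\gamma'\in M_\ell}\mathbb E^*[h(\gamma)h(\gamma')\mid\mathcal H]
\]
on $A_n$. Constants $C$ depend only on $K$ and $m$ and may change from line to line.

\emph{Pairs that share no edge outside $H$.} Given $\mathcal H$, the weights $h(\gamma)$ and $h(\gamma')$ depend on disjoint sets of independent labels, so the conditional expectation factorizes, and these pairs contribute at most $\Lambda^2$ in absolute value, where $\Lambda=n^{-1}\sum_{\gamma\in M_\ell}|\mathbb E^*[h(\gamma)\mid\mathcal H]|$. By (C), a summand of $\Lambda$ vanishes unless both end edges of $\gamma$ lie in $H$.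

Take such a $\gamma$. Let $r$ be the number of maximal runs of consecutive $H$-edges along $\gamma$, let $q$ be the number of edges of $\gamma$ outside $H$, and let $u$ be the number of \emph{free} vertices, those on no $H$-edge of $\gamma$; see Figure~\ref{fig:mixed}. Both end edges are in $H$ and some edge is not, so $r\ge2$. Contracting each run to a vertex gives a path with $r+u$ vertices and $q$ edges, so $q=r+u-1\ge u+1$. By (L), if $h(\gamma)\ne0$, then all labels of $\gamma$ lie within $D/n$ of $t_{e_1}$, which is $\mathcal H$-measurable. Hence $|\mathbb E^*[h(\gamma)\mid\mathcal H]|\le(2D/n)^q$, and it vanishes unless all $H$-edges of $\gamma$ have labels in the arc of length $2D/n$ centered at $t_{e_1}$. Fix the set of positions of the $H$-edges, which determines $q$ and $u$. On $A_n$ at most $2n\cdot(2\lambda)^m\cdot n^u$ paths satisfy the last condition: choose $e_1$ with an orientation, then each other $H$-edge with an orientation among the at most $\lambda$ edges with labels in the arc, then the free vertices. There are at most $2^m$ sets of positions, so on $A_n$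
\[
\Lambda\le C\lambda^m\max n^{u-q}\le C\lambda^m/n .
\]
Without (C), paths with $r=1$ would enter, for which $q=u$, and this bound would not tend to $0$.

\emph{Pairs that share an edge outside $H$.} Now $U=\gamma\cup\gamma'$ is connected. Let the $H$-edges of $U$ form $r$ connected components; $r\ge1$ because $\gamma$ is mixed. Let $q$ be the number of edges of $U$ outside $H$ and $u$ the number of vertices of $U$ on no $H$-edge of $U$. Contracting the components gives a connected multigraph, possibly with loops, with $r+u$ vertices and $q$ edges, so $q\ge r+u-1\ge u$. Let $f_*$ be the first $H$-edge of $\gamma$. If $h(\gamma)h(\gamma')\ne0$, then (L), applied to $\gamma$ and to $\gamma'$ through their common edge, places all labels of $U$ within $2mK/n=D/n$ of $t_{f_*}$. So $|\mathbb E^*[h(\gamma)h(\gamma')\mid\mathcal H]|\le(2D/n)^q$, and it vanishes unless all $H$-edges of $U$ have labels in the arc of length $2D/n$ centered at $t_{f_*}$. Fix one of the boundedly many patterns, consisting of the type of $(\gamma,\gamma')$ and the positions of the $H$-edges. As $U$ has at most $2m$ edges, on $A_n$ at most $2n\cdot(2\lambda)^{2m}\cdot n^u$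 pairs of this pattern satisfy the condition: choose $f_*$ with an orientation, then the other oriented $H$-edges, then the $u$ remaining vertices. So on $A_n$ these pairs contribute at most $n^{-2}\cdot C\lambda^{2m}\max n^{1+u-q}\le C\lambda^{2m}/n$.

Adding the two bounds, $\mathbb E^*[R_\ell^2\mathbf 1_{A_n}]\le C\lambda^{2m}/n\to0$. For $\varepsilon>0$, Chebyshev's inequality and Lemma~\ref{lem:arc} give $\mathbb P^*(|R_\ell|\ge\varepsilon)\le\mathbb P^*(A_n^c)+\varepsilon^{-2}\mathbb E^*[R_\ell^2\mathbf 1_{A_n}]\to0$.
\end{proof}

\section{From the short paths to the limit law}\label{sec:final}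

We now carry out the strategy of Section~\ref{sec:plant}. The identity $\mathbb E[W_ng(\mathbf Z)]=\mathbb E^*g(\mathbf Z)$ has to pass to the limit although $W_n$ is unbounded. This is possible when the limit of $W_n$ still has mean $1$.

\begin{lemma}\label{lem:mass}
Let $Y_n\ge0$ be random variables and $\eta_n$ random vectors such that $(Y_n,\eta_n)\to(Y,\eta)$ in distribution and $\mathbb EY_n=\mathbb EY=1$. Then $\mathbb E(Y_n-M)^+\to\mathbb E(Y-M)^+$ for every $M\ge0$, and $\mathbb E[Y_ng(\eta_n)]\to\mathbb E[Yg(\eta)]$ for every bounded continuous $g$.
\end{lemma}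

\begin{proof}
We have $(y-M)^+=y-\min(y,M)$, and $\min(y,M)$ is bounded and continuous on $[0,\infty)$; this gives the first claim. Replacing $Y_n$ by $\min(Y_n,M)$ changes $\mathbb E[Y_ng(\eta_n)]$ by at most $\sup|g|\cdot\mathbb E(Y_n-M)^+$, and the same holds for $Y$. Since $\min(y,M)g(x)$ is bounded and continuous, $\limsup_n|\mathbb E[Y_ng(\eta_n)]-\mathbb E[Yg(\eta)]|\le2\sup|g|\cdot\mathbb E(Y-M)^+$, which tends to $0$ as $M\to\infty$.
\end{proof}

Recall that a sequence of random vectors is \emph{tight} if for every $\varepsilon>0$ there is a compact set that contains each of them with probability at least $1-\varepsilon$, that convergent sequences are tight, and that every subsequence of a tight sequence has a further subsequence that converges in distribution (Prokhorov's theorem).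

\begin{proposition}\label{prop:joint}
Fix $K\ge1$ and $m\ge2$. Under $\mathbb P$ the sequence $(W_n,\mathbf Z)$ is tight, and every subsequential limit in distribution has the form $(W,\boldsymbol\xi)$ with $\boldsymbol\xi$ as in Section~\ref{sec:stat}. With $S=\sum_{\ell=2}^m\xi_\ell\sim\mathcal N(0,\sigma^2)$ and $Y=e^{S-\sigma^2/2}$, every such limit satisfies
\begin{equation}\label{eq:L2}
\mathbb E[W\mid\boldsymbol\xi]=Y\quad\text{almost surely},\qquad\mathbb E(W-Y)^2=e-e^{\sigma^2_{K,m}}.
\end{equation}
\end{proposition}

\begin{proof}
Markov's inequality gives $\mathbb P(W_n>M)\le1/M$, and $\mathbf Z\to\boldsymbol\xi$ by Proposition~\ref{prop:clt}. This gives tightness and the law of the second component. Take a subsequence along which $(W_n,\mathbf Z)\to(W,\boldsymbol\xi)$. Along it $W_n\to W$ in distribution, so Theorem~\ref{thm:known}(i) gives $\mathbb EW=1$ and $\mathbb EW^2=e$. For bounded continuous $g$, Lemma~\ref{lem:mass}, Lemma~\ref{lem:tilt} and Proposition~\ref{prop:planted} give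
\[
\mathbb E[Wg(\boldsymbol\xi)]=\lim\mathbb E[W_ng(\mathbf Z)]=\lim\mathbb E^*g(\mathbf Z)=\mathbb E\,g\big((\xi_\ell+a^{\ell-1})_\ell\big)=\mathbb E[Yg(\boldsymbol\xi)].
\]
The last step is \eqref{eq:shift}, applied to each independent coordinate with $s=v=a^{\ell-1}$; the product of the densities $e^{\xi_\ell-a^{\ell-1}/2}$ is $Y$. The finite measures $B\mapsto\mathbb E[W\mathbf 1_{\boldsymbol\xi\in B}]$ and $B\mapsto\mathbb E[Y\mathbf 1_{\boldsymbol\xi\in B}]$ on $\mathbb R^{m-1}$ thus give the same integral to every bounded continuous function, so they coincide. As $Y$ is a function of $\boldsymbol\xi$, this is the first claim in \eqref{eq:L2}. Both $W$ and $Y$ are square integrable, so $\mathbb E[WY]=\mathbb E[\mathbb E[W\mid\boldsymbol\xi]\,Y]=\mathbb EY^2$, and $\mathbb E(W-Y)^2=\mathbb EW^2-\mathbb EY^2=e-\mathbb Ee^{2S-\sigma^2}=e-e^{\sigma^2}$.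
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $(W_n)$ is tight, it suffices to show that every subsequential limit $F$ is $\log\mathcal N(-\frac12,1)$. Fix a subsequence along which $W_n$ converges to $F$, and fix $K$ and $m$. Along a further subsequence $(W_n,\mathbf Z)\to(W,\boldsymbol\xi)$, with $W\sim F$. The variable $Y$ of Proposition~\ref{prop:joint} has the law of $e^{\sigma N-\sigma^2/2}$. If $g$ is bounded and Lipschitz with constant $L$, then \eqref{eq:L2} gives
\[
\Big|\int g\,dF-\mathbb E\,g\big(e^{\sigma N-\sigma^2/2}\big)\Big|\le L\,\mathbb E|W-Y|\le L\sqrt{e-e^{\sigma^2}},\qquad\sigma^2=\sigma^2_{K,m}.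
\]
The further subsequence depends on $K$ and $m$, but $F$ does not. Let $m=K\to\infty$; then $\sigma^2\to1$, and bounded convergence gives $\int g\,dF=\mathbb E\,g(e^{N-1/2})$. Bounded Lipschitz functions determine a law, so $F=\log\mathcal N(-\frac12,1)$.
\end{proof}

\begin{remark}
The two moments taken from Theorem~\ref{thm:known} play different roles. The first, $\mathbb EW=1$, excludes that rare orderings with very many increasing paths carry a positive share of the mean; without it, truncating $W_n$ and taking $g\ge0$ gives only $\mathbb E[W\mid\boldsymbol\xi]\le Y$. The second is needed only as the upper bound $\mathbb EW^2\le e$; it says that the short paths account for all the randomness of $W$, and without it the argument identifies only the conditional expectation of $W$.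
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
(a) The limit $W=e^{N-1/2}$ has the continuous distribution function $\Phi(\log x+\frac12)$ for $x>0$. By P\'olya's theorem, distribution functions that converge pointwise to a continuous distribution function converge uniformly. For every $x>0$ we have $\limsup_nP_n(X_n=0)\le\lim_nP_n(X_n\le xn)=\Phi(\log x+\frac12)$, and this tends to $0$ as $x\downarrow0$.

(b) By Lemma~\ref{lem:tilt}, $Q_n(B)=\mathbb E[W_n\mathbf 1_B]$. By Theorem~\ref{thm:main}, $W_n\to W=e^{N-1/2}$ in distribution, and $\mathbb EW_n=\mathbb EW=1$, so Lemma~\ref{lem:mass} applies. If $P_n(B_n)\to0$, then $Q_n(B_n)\le MP_n(B_n)+\mathbb E(W_n-M)^+$ gives $\limsup Q_n(B_n)\le\mathbb E(W-M)^+$ for every $M$, so $Q_n(B_n)\to0$. If $Q_n(B_n)\to0$, then $P_n(B_n)\le P_n(W_n\le\delta)+\delta^{-1}Q_n(B_n)$ gives $\limsup P_n(B_n)\le\Phi(\log\delta+\frac12)$ for every $\delta>0$, so $P_n(B_n)\to0$. Finally, $Q_n(B)-P_n(B)=\mathbb E[(W_n-1)\mathbf 1_B]$ is largest for $B=\{W_n>1\}$ and changes sign when $B$ is replaced by its complement, so $d_{TV}(P_n,Q_n)=\mathbb E(W_n-1)^+$. Lemma~\ref{lem:mass} with $M=1$,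 and \eqref{eq:shift} with $s=v=1$, give the limit
\[
\mathbb E\big[(e^{N-1/2}-1)\mathbf 1_{N>1/2}\big]=\mathbb P(N+1>\tfrac12)-\mathbb P(N>\tfrac12)=2\Phi(\tfrac12)-1.\qedhere
\]
\end{proof}

It remains to prove Theorem~\ref{thm:log}. Our limit laws hold for fixed $K$ and $m$, so we use a diagonal argument. The dimension of $\mathbf Z$ grows along the diagonal, and we need a distance between laws that controls the sum of all coordinates. For laws $\mu,\mu'$ on $\mathbb R^d$ let $\rho(\mu,\mu')=\sup|\int g\,d\mu-\int g\,d\mu'|$, the supremum being over functions $g$ with $|g|\le1$ and $|g(x)-g(y)|\le\|x-y\|_1$. It is a standard fact that, for fixed $d$, weak convergence $\mu_n\to\mu$ is equivalent to $\rho(\mu_n,\mu)\to0$.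

\begin{proof}[Proof of Theorem~\ref{thm:log}]
\emph{Fixed $j$.} Let $K=m=j\ge2$, $\sigma^2=\sigma^2_{j,j}$ and $\varepsilon>0$. Take a subsequence that attains $\limsup_n\mathbb P(|W_n-e^{S_n^{j,j}-1/2}|\ge\varepsilon)$, and a further subsequence along which $(W_n,\mathbf Z)\to(W,\boldsymbol\xi)$. The event is defined by a closed set, so by the portmanteau theorem ($\limsup\mu_n(C)\le\mu(C)$ for closed $C$ when $\mu_n\to\mu$ weakly) the $\limsup$ is at most
\[
\mathbb P(|W-e^{S-1/2}|\ge\varepsilon)\le\mathbb P(|W-Y|\ge\tfrac\varepsilon2)+\mathbb P(|Y-e^{S-1/2}|\ge\tfrac\varepsilon2)\le\frac{4\alpha_j}{\varepsilon^2}+\frac{2\beta_j}\varepsilon ,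
\]
by the Chebyshev and Markov inequalities. Here $\alpha_j=e-e^{\sigma^2}$ comes from \eqref{eq:L2}, and $\beta_j=\mathbb E|Y-e^{S-1/2}|=1-e^{(\sigma^2-1)/2}$, because $e^{S-1/2}=Ye^{(\sigma^2-1)/2}$, $\sigma^2<1$ and $\mathbb EY=1$. Both $\alpha_j$ and $\beta_j$ are positive and tend to $0$ as $j\to\infty$. Put $\varepsilon_j=3(\alpha_j^{1/3}+\beta_j^{1/2})\to0$. At $\varepsilon=\varepsilon_j$ the bound is at most $\frac49\alpha_j^{1/3}+\frac23\beta_j^{1/2}<\varepsilon_j$.

\emph{The diagonal.} Let $\boldsymbol\xi^{(j)}=(\xi^{(j)}_2,\dots,\xi^{(j)}_j)$ have independent coordinates $\xi^{(j)}_\ell\sim\mathcal N(0,a_j^{\ell-1})$, and let $\mathbf Z_n^{(j)}=(Z^j_{n,2},\dots,Z^j_{n,j})$. By the previous step and Proposition~\ref{prop:clt} there are integers $N_2<N_3<\cdots$ such that, for $n\ge N_j$,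
\begin{equation}\label{eq:diag}
\mathbb P\big(|W_n-e^{S_n^{j,j}-1/2}|\ge\varepsilon_j\big)\le\varepsilon_j
\qquad\text{and}\qquad
\rho\big(\mathrm{law}(\mathbf Z_n^{(j)}),\mathrm{law}(\boldsymbol\xi^{(j)})\big)<1/j .
\end{equation}
Let $K_n=j$ for $N_j\le n<N_{j+1}$, and $K_n=2$ for $n<N_2$. Then $K_n\to\infty$, and $\Delta_n=e^{S_n^{K_n,K_n}-1/2}-W_n\to0$ in probability. For $\delta,\varepsilon>0$,
\[
\mathbb P\big(W_n=0\text{ or }|\Delta_n/W_n|\ge\varepsilon\big)\le\mathbb P(W_n\le\delta)+\mathbb P(|\Delta_n|\ge\varepsilon\delta),
\]
and the right side tends to $\Phi(\log\delta+\frac12)$, which is arbitrarily small. So $e^{S_n^{K_n,K_n}-1/2}/W_n\to1$ in probability, and taking logarithms gives the first claim.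

\emph{The joint law.} Fix $m$. For $j\ge m$ let $L_j:\mathbb R^{j-1}\to\mathbb R^m$ be the linear map $L_j(z_2,\dots,z_j)=(z_2+\dots+z_j,z_2,\dots,z_m)$, which satisfies $\|L_jz\|_1\le2\|z\|_1$. If $g$ is admissible in the definition of $\rho$ on $\mathbb R^m$, then $\frac12g\circ L_j$ is admissible on $\mathbb R^{j-1}$. So \eqref{eq:diag} shows that, for large $n$, the laws of $(S_n^{K_n,K_n},Z^{K_n}_{n,2},\dots,Z^{K_n}_{n,m})$ and of $L_{K_n}\boldsymbol\xi^{(K_n)}$ are at $\rho$-distance at most $2/K_n$. The vector $L_j\boldsymbol\xi^{(j)}$ is centered Gaussian. Its first coordinate has variance $\sigma^2_{j,j}\to1$ and covariance $a_j^{\ell-1}\to2^{-(\ell-1)}$ with $\xi^{(j)}_\ell$, and the other coordinates are independent with variances $a_j^{\ell-1}\to2^{-(\ell-1)}$. These limits are the covariances of the centered Gaussian vector $(\sum_{\ell\ge2}\zeta_\ell,\zeta_2,\dots,\zeta_m)$, where the series converges in $L^2$ and has variance $\sum_{\ell\ge2}2^{-(\ell-1)}=1$. Centered Gaussian vectors converge in distribution when their covariances converge, as their characteristic functions show. Hence $(S_n^{K_n,K_n},Z^{K_n}_{n,2},\dots,Z^{K_n}_{n,m})$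 converges to this vector, and the first claim with Slutsky's lemma gives the second.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Martinsson}
Anders Martinsson, \emph{Most edge-orderings of $K_n$ have maximal altitude}, arXiv:1605.07204 (2016).

\end{thebibliography}
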